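# One exceptional boundary point for the $p$-Laplace equation in the disc

Throughout, $1<p<\infty$ and $p\ne2$ are fixed. We write
$$\mathcal A(a)=|a|^{p-2}a\quad(a\ne0),\qquad \mathcal A(0)=0 ,$$
$\mathbf D$ for the unit disc in $\mathbf R^2=\mathbf C$, $d(z)=1-|z|$ for $z\in\mathbf D$, $B(x,r)$ for an open disc, and $C$ for constants that depend only on $p$ and may change from line to line.

## $p$-harmonic functions and comparison

**Definition 1.** A function $u$ is *$p$-harmonic* in an open set $G\subset\mathbf R^n$ if it is a continuous weak solution of $\operatorname{div}(|\nabla u|^{p-2}\nabla u)=0$ in $G$.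

Examples in the plane. Affine functions are $p$-harmonic. For a radial function $v(z)=h(r)$, $r=|z-x|$, the equation reads $\frac1r\big(r|h'|^{p-2}h'\big)'=0$, so
$$v(z)=|z-x|^{a},\qquad a=\frac{p-2}{p-1},$$
is $p$-harmonic in $\mathbf R^2\setminus\{x\}$: here $|h'|^{p-1}$ is a constant multiple of $r^{(a-1)(p-1)}=r^{-1}$. For $p<2$ it blows up at $x$; for $p>2$ it tends to $0$ there. Finally, any local branch of $\arg(z-x)$ is $p$-harmonic for every $p$: its gradient is $r^{-1}e_\theta$, so $\mathcal A$ of it is $r^{1-p}e_\theta$, and a field $k(r)e_\theta$ has divergence zero.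

We use the following standard facts (see, e.g., Heinonen–Kilpeläinen–Martio, *Nonlinear Potential Theory of Degenerate Elliptic Equations*, "HKM").

* (F1) $p$-harmonic functions are $C^1$ (Ural'tseva, DiBenedetto, Lewis, Tolksdorf), with $|\nabla u(z)|\le C_2M/r$ if $|u|\le M$ in $B(z,r)$, where $C_2=C_2(p)$. They are $C^\infty$ where $\nabla u\ne0$.
* (F2) Locally uniform limits of $p$-harmonic functions are $p$-harmonic. A $p$-harmonic function in a domain that attains its minimum is constant.
* (F3) A nonconstant $p$-harmonic function in a planar domain has isolated critical points (Bojarski–Iwaniec, Banach Center Publ. 19 (1987), for $p\ge2$; Manfredi, Proc. AMS 103 (1988)). We use this only for $p>2$.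

By (F1) the field $\mathcal A(\nabla u)$ is continuous, so by mollification every Lipschitz function with compact support in $G$ is an admissible test function: $\int\mathcal A(\nabla u)\cdot\nabla\varphi=0$.

For two $p$-harmonic functions $u_1,u_2$ we write
$$g=(\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2))\cdot\nabla(u_1-u_2)\ \ge0 .$$
Since $\mathcal A$ is the gradient of the strictly convex function $|a|^p/p$, we have $g=0$ only where $\nabla u_1=\nabla u_2$. For $a\ne0$, $D\mathcal A(a)=|a|^{p-2}\big(I+(p-2)\tfrac{a}{|a|}\otimes\tfrac a{|a|}\big)$ is symmetric with eigenvalues $(p-1)|a|^{p-2}$ and $|a|^{p-2}$.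

**Lemma 1 (comparison).** Let $u_1,u_2$ be $p$-harmonic in a bounded open set $G$ with $\limsup_{y\to x}(u_1-u_2)(y)\le c$ for all $x\in\partial G$, where $c\in\mathbf R$. Then $u_1\le u_2+c$ in $G$.

**Proof.** Let $c'>c$ and $\varphi=(u_1-u_2-c')_+$. Every point of the compact set $\partial G$ has a neighborhood in which $\varphi=0$, so $\varphi$ has compact support in $G$; it is Lipschitz because $u_i\in C^1$. Testing both equations with $\varphi$ and subtracting gives $\int_{\{u_1-u_2>c'\}}g=0$. Hence $\nabla\varphi=0$ a.e., and $\varphi$ is constant on each component of $G$. The constant is $0$, because $\varphi$ vanishes near the boundary of the component. Let $c'\to c$. $\square$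

**Definition 2.** A function $u:\Omega\to(-\infty,\infty]$ on a domain $\Omega$ is *$p$-superharmonic* if it is lower semicontinuous, not identically $\infty$, and if for every open $G\Subset\Omega$ and every $v\in C(\overline G)$ that is $p$-harmonic in $G$ with $v\le u$ on $\partial G$, one has $v\le u$ in $G$. A function $u$ is *$p$-subharmonic* if $-u$ is $p$-superharmonic.

Examples. By Lemma 1 every $p$-harmonic function is $p$-superharmonic. The minimum of two $p$-superharmonic functions is $p$-superharmonic, since $v\le\min(u,u')$ on $\partial G$ forces $v\le u$ and $v\le u'$ in $G$. So $\min(x_1,0)$ is $p$-superharmonic; it is not $p$-harmonic near $x_1=0$, because it is not $C^1$.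

## Perron solutions and capacity

**Definition 3.** Let $\Omega\subset\mathbf R^n$ be a bounded domain and $f:\partial\Omega\to\overline{\mathbf R}$. Let $\mathcal U_f$ be the set of all $p$-superharmonic $u$ on $\Omega$ that are bounded below and satisfy $\liminf_{\Omega\ni y\to x}u(y)\ge f(x)$ for all $x\in\partial\Omega$. The *upper* and *lower Perron solutions* are
$$\overline Hf(x)=\inf_{u\in\mathcal U_f}u(x),\qquad \underline Hf=-\overline H(-f).$$
The function $f$ is *resolutive* if $\overline Hf=\underline Hf$ and this common function is real-valued; it is then $p$-harmonic and denoted $Hf$.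

Both operators are monotone: if $f\le h$, then $\mathcal U_h\subset\mathcal U_f$, so $\overline Hf\le\overline Hh$, and likewise for $\underline H$. We also recall:

* (F4) For bounded $f$, $\overline Hf$ and $\underline Hf$ are bounded $p$-harmonic functions and $\underline Hf\le\overline Hf$ (HKM, Ch. 9).

Example. Let $\ell$ be affine and $f=\ell|_{\partial\mathbf D}$. Then $\ell\in\mathcal U_f$ and $-\ell\in\mathcal U_{-f}$, so $\overline Hf\le\ell\le\underline Hf$, and (F4) gives $Hf=\ell$.

**Definition 4.** Let $x_0=(1,0)$ and let $f:\partial\mathbf D\to\overline{\mathbf R}$ be such that $f|_{\partial\mathbf D\setminus\{x_0\}}$ is bounded and continuous. We say that $f$ has a *jump discontinuity* at $x_0$ if both one-sided limits $\lim_{\theta\to0^\pm}f(e^{i\theta})$ exist.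

Examples. The data $f(e^{i\theta})=\frac{\theta-\pi}2$, $0<\theta<2\pi$, have a jump: the limits are $-\frac\pi2$ as $\theta\to0^+$ and $\frac\pi2$ as $\theta\to0^-$. The data $f(e^{i\theta})=\sin(\pi^2/\theta)$, $0<|\theta|\le\pi$, are bounded and continuous off $x_0$ (at $\theta=\pm\pi$ both formulas give $0$) but have no one-sided limits at $x_0$.

**Definition 5.** A compact set $K\subset\overline{\mathbf D}$ has *zero $p$-capacity* if $\inf\int|\nabla\phi|^p=0$, the infimum over Lipschitz $\phi$ with compact support in $B(0,4)$ and $\phi\ge1$ on $K$.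

Replacing $\phi$ by $\min(1,2\phi_+)$ multiplies the energy by at most $2^p$, so one may require in addition that $0\le\phi\le1$ and $\phi=1$ in a neighborhood of $K$.

Example 1: countable sets for $p<2$. If $p<2$, every countable compact $K=\{x_1,x_2,\dots\}\subset\partial\mathbf D$ has zero $p$-capacity. Given $\varepsilon>0$ take $r_j\in(0,1)$ with $r_j^{2-p}\le\varepsilon2^{-j}$ and cut-offs $\phi_j$ with $\phi_j=1$ on $B(x_j,r_j)$, $0\le\phi_j\le1$, $\operatorname{supp}\phi_j\subset\overline B(x_j,2r_j)$, $|\nabla\phi_j|\le1/r_j$. Finitely many $B(x_j,r_j)$ cover $K$. The maximum of the corresponding $\phi_j$ has energy at most $\sum_jr_j^{-p}\cdot4\pi r_j^2=\sum_j4\pi r_j^{2-p}\le4\pi\varepsilon$.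

Example 2: the circle. The set $\partial\mathbf D$ does not have zero $p$-capacity for any $p$. If $\phi\ge1$ on $\partial\mathbf D$ has compact support in $B(0,4)$, then on every ray
$$1\le\int_1^4|\nabla\phi|\,dr\le3^{1-1/p}\Big(\int_1^4|\nabla\phi|^pr\,dr\Big)^{1/p},$$
so $\int|\nabla\phi|^p\ge2\pi\,3^{1-p}$.

Example 3: points for $p>2$. If $p>2$, not even a point has zero $p$-capacity. Recall the potential estimate on convex sets (Gilbarg–Trudinger, Lemma 7.16): for a Lipschitz function $\omega$ on a disc $B$ of radius $r$, with mean value $\omega_B$, and for $x\in B$,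
$$|\omega(x)-\omega_B|\le C\int_B\frac{|\nabla\omega(y)|}{|x-y|}dy\le C\Big(\int_B|x-y|^{-p'}dy\Big)^{1/p'}\|\nabla\omega\|_{L^p(B)}\le Cr^{1-2/p}\|\nabla\omega\|_{L^p(B)} .$$
Here $p'=\frac p{p-1}<2$, so the inner integral is at most $\int_{B(x,2r)}|x-y|^{-p'}dy=Cr^{2-p'}$, and $\frac{2-p'}{p'}=1-\frac2p$. Using this at two points,
$$|\omega(x)-\omega(x')|\le Cr^{1-2/p}\|\nabla\omega\|_{L^p(B)},\qquad x,x'\in B,\quad p>2. \tag{1}$$
With $B=B(0,4)$, $\omega=\phi$, $\phi(x)\ge1$ and $x'$ near $\partial B$, where $\phi=0$, we get $1\le C\|\nabla\phi\|_{L^p}$.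

**Definition 6.** For a bounded function $w$ on $\mathbf D$ put $w^*(x)=\limsup_{\mathbf D\ni y\to x}w(y)$, $x\in\partial\mathbf D$.

The function $w^*$ is upper semicontinuous on $\partial\mathbf D$. Example: for $w(z)=\arg(1-z)\in(-\frac\pi2,\frac\pi2)$ we have $w^*(1)=\frac\pi2$, although $w=0$ on the radius ending at $1$.

## Does the value at one point matter?

Let $f|_{\partial\mathbf D\setminus\{x_0\}}$ be bounded and continuous. The following is known.

* (i) If $f$ is upper or lower semicontinuous, then $f$ is resolutive.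
* (ii) All choices of $f(x_0)$ that make $f$ upper semicontinuous yield the same Perron solution. Likewise for lower semicontinuous.
* (iii) If $f$ has a jump discontinuity at $x_0$, then $f$ is resolutive for every choice of $f(x_0)$, and $Hf$ is independent of $f(x_0)$.

Two questions arise, stated in Anders Björn, "The Dirichlet problem for p-harmonic functions on the topologist's comb", arXiv:1304.1681 (2013):

* (a) If $f(x_0)$ is such that $f$ is not semicontinuous, is $f$ necessarily resolutive?
* (b) Is the Perron solution from the lower semicontinuous choices of $f(x_0)$ always the same as that from the upper semicontinuous choices?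

Both answers are yes, for every $p\ne2$; only the proof differs for $p<2$ and $p>2$. Here are the statements to be proved.

**Theorem 1 (uniqueness).** Let $u_1,u_2$ be bounded $p$-harmonic functions in $\mathbf D$ and $w=u_1-u_2$. Suppose $w^*\le0$ on $\partial\mathbf D\setminus E$, where either $E$ is countable, or $1<p<2$ and every compact subset of $E$ has zero $p$-capacity. Then $u_1\le u_2$ in $\mathbf D$.

**Theorem 2 (answer to (a) and (b)).** Let $f|_{\partial\mathbf D\setminus\{x_0\}}$ be bounded and continuous. For every value $f(x_0)\in[-\infty,\infty]$, $f$ is resolutive, and $Hf$ is independent of $f(x_0)$. It is the unique bounded $p$-harmonic function in $\mathbf D$ with $\lim_{y\to x}Hf(y)=f(x)$ for all $x\in\partial\mathbf D\setminus\{x_0\}$.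

**Theorem 3 (extension).** Let $f:\partial\mathbf D\to\mathbf R$ be bounded with a countable set of discontinuities (or, if $p<2$, a set of discontinuities all of whose compact subsets have zero $p$-capacity). Then $f$ is resolutive. Let $f,\tilde f$ be two such functions, and let $F$ be the union of $\{f\ne\tilde f\}$ and the two discontinuity sets. If $F$ is countable (or, if $p<2$, all compact subsets of $F$ have zero $p$-capacity), then $Hf=H\tilde f$. In particular every function of bounded variation on $\partial\mathbf D$ is resolutive.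

## Limits, a jump, and an oscillation

If $f$ has a limit at $x_0$, every choice of $f(x_0)$ is semicontinuous, and the limit itself is both an upper and a lower semicontinuous choice. So (i) and (ii) answer everything.

For the jump data $f(e^{i\theta})=\frac{\theta-\pi}2$, $0<\theta<2\pi$, everything can be computed. Since $1-e^{i\theta}=-2i\sin(\theta/2)e^{i\theta/2}$, the bounded $p$-harmonic function $A(z)=\arg(1-z)$ has boundary values $f$ off $x_0$. Choose $f(x_0)\in[-\frac\pi2,\frac\pi2]$ arbitrarily. For small $\eta>0$ consider the rotated function $A(e^{-i\eta}z)+\frac\eta2$. Its boundary values are $f$ for $\theta\in(\eta,2\pi)$, $f+\pi$ for $\theta\in(0,\eta)$, and $\frac\pi2$ at $x_0$. At $\theta=\eta$ its $\liminf$ is $-\frac\pi2+\frac\eta2=f(e^{i\eta})$. So it lies in $\mathcal U_f$. Likewise $A(e^{i\eta}z)-\frac\eta2$ has boundary values $f$ for $\theta\in(0,2\pi-\eta)$, $f-\pi$ for $\theta\in(2\pi-\eta,2\pi)$, and $-\frac\pi2$ at $x_0$. At $\theta=2\pi-\eta$ its $\limsup$ is $\frac{\pi-\eta}2=f$. So its negative lies in $\mathcal U_{-f}$.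 Letting $\eta\to0$,
$$A\le\underline Hf\le\overline Hf\le A .$$
The value at $x_0$ does not matter, even when $f$ is not semicontinuous.

Now take $f(e^{i\theta})=\sin(\pi^2/\theta)$. The upper semicontinuous choices are $f(x_0)\ge1$, the lower ones are $f(x_0)\le-1$. Write $f^+$ and $f^-$ for the choices $1$ and $-1$. Then $f^-(\bar\zeta)=-f^+(\zeta)$, so by reflection $Hf^-(\bar z)=-Hf^+(z)$. In particular, $Hf^+=Hf^-$ would force $Hf^+=0$ on the real diameter. Nothing so far tells us whether this is so, and the rotation trick is of no use: it relied on the explicit solution and on moving the jump along the circle.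

## A barrier at continuity points, and the reduction to Theorem 1

This section shows that Theorems 2 and 3 follow from Theorem 1.

**Lemma 2.** Let $f:\partial\mathbf D\to\mathbf R$ be bounded and continuous at $x\in\partial\mathbf D$. Then $\overline Hf(y)\to f(x)$ and $\underline Hf(y)\to f(x)$ as $y\to x$.

**Proof.** The function $v(z)=\int_1^{|z-2x|}s^{-1/(p-1)}ds$ is $p$-harmonic in $\mathbf R^2\setminus\{2x\}$, because with $r=|z-2x|$ the product $r|v'|^{p-2}v'$ is constant. On $\overline{\mathbf D}$ we have $|z-2x|\ge2-|z|\ge1$, with equality throughout only at $z=x$. So $v$ is continuous on $\overline{\mathbf D}$, $v(x)=0$, and $v>0$ on $\overline{\mathbf D}\setminus\{x\}$. Let $\varepsilon>0$. Near $x$ we have $|f-f(x)|\le\varepsilon$, and elsewhere on $\partial\mathbf D$ the function $v$ has a positive lower bound and $f$ is bounded. So there is $A>0$ with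
$$f(x)-\varepsilon-Av\le f\le f(x)+\varepsilon+Av\quad\text{on }\partial\mathbf D .$$
The function $f(x)+\varepsilon+Av$ is $p$-harmonic, hence $p$-superharmonic, so it belongs to $\mathcal U_f$. In the same way $-f(x)+\varepsilon+Av\in\mathcal U_{-f}$. Together with (F4),
$$f(x)-\varepsilon-Av\le\underline Hf\le\overline Hf\le f(x)+\varepsilon+Av\quad\text{in }\mathbf D.$$
Let $y\to x$, then $\varepsilon\to0$. $\square$

**Proof of Theorem 2 from Theorem 1.** Let $f^+$ (resp. $f^-$) equal $f$ off $x_0$ and, at $x_0$, the finite number $\limsup_{x\to x_0}f(x)$ (resp. $\liminf_{x\to x_0}f(x)$), the limits being taken along $\partial\mathbf D\setminus\{x_0\}$. Then $f^+$ is upper and $f^-$ is lower semicontinuous, and both are bounded. By (i) they are resolutive. By (F4) $Hf^\pm$ are bounded $p$-harmonic functions, and by Lemma 2 both have the boundary limit $f(x)$ at every $x\in\partial\mathbf D\setminus\{x_0\}$. So $(Hf^+-Hf^-)^*=0=(Hf^--Hf^+)^*$ on $\partial\mathbf D\setminus\{x_0\}$. Theorem 1 with $E=\{x_0\}$, applied in both orders, gives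
$$Hf^+=Hf^-=:h .$$

**Step (b).** By (ii), every choice of $f(x_0)$ making $f$ upper semicontinuous (including $+\infty$) yields $Hf^+=h$, and every choice making $f$ lower semicontinuous (including $-\infty$) yields $Hf^-=h$. So the two Perron solutions always coincide.

**Step (a).** The function $f$ is upper semicontinuous iff $f(x_0)\ge f^+(x_0)$, and lower semicontinuous iff $f(x_0)\le f^-(x_0)$. If $f$ is not semicontinuous, then $f^-(x_0)<f(x_0)<f^+(x_0)$, so $f$ is bounded and $f^-\le f\le f^+$. By monotonicity and (F4),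
$$h=Hf^-=\underline Hf^-\le\underline Hf\le\overline Hf\le\overline Hf^+=Hf^+=h .$$
So $f$ is resolutive and $Hf=h$.

**Step (uniqueness).** If $h'$ is another bounded $p$-harmonic function with the same limits off $x_0$, Theorem 1 with $E=\{x_0\}$ in both orders gives $h'=h$. $\square$

**Proof of Theorem 3 from Theorem 1.** Let $E$ be the set of discontinuities of $f$. By (F4), $\overline Hf$ and $\underline Hf$ are bounded and $p$-harmonic. By Lemma 2, $\overline Hf-\underline Hf\to0$ at every point of $\partial\mathbf D\setminus E$. Theorem 1 gives $\overline Hf\le\underline Hf$, so $f$ is resolutive by (F4). For $f,\tilde f$ as stated, Lemma 2 shows that $Hf$ and $H\tilde f$ have the same boundary limits at all points of $\partial\mathbf D\setminus F$, and Theorem 1 in both orders gives $Hf=H\tilde f$. Functions of bounded variation are bounded with countably many discontinuities. $\square$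

Everything now rests on Theorem 1. Fact (iii) is not used.

## Adding a singular barrier: the wrong sign

How does one prove Theorem 1 for harmonic functions and $E=\{x_0\}$? The function $\log(2/|z-x_0|)$ is harmonic and positive in $\mathbf D$ and tends to $+\infty$ at $x_0$. So $u_2+\varepsilon\log(2/|z-x_0|)$ lies above $u_1$ by the maximum principle, and $\varepsilon\to0$ finishes.

The analogue for $p\ne2$ would use $u_2+\varepsilon v$ with $v(z)=|z-x_0|^a$, $a=\frac{p-2}{p-1}$, as a $p$-superharmonic function above $u_1$. For $p>2$ this $v$ does not even blow up at $x_0$. For $p<2$ it does, but the sum has the wrong sign already for $u_2=x_2$. Indeed, where $\nabla u\ne0$,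
$$\operatorname{div}\mathcal A(\nabla u)=|\nabla u|^{p-4}\Big(|\nabla u|^2\Delta u+(p-2)\sum_{i,j}u_iu_ju_{ij}\Big).$$
At the origin $\nabla v=(-a,0)$ and $D^2v=\operatorname{diag}(a(a-1),a)$. For $u=x_2+\varepsilon v$ the bracket is
$$(1+\varepsilon^2a^2)\varepsilon a^2+(p-2)\big(\varepsilon^3a^3(a-1)+\varepsilon a\big)=\varepsilon a(a+p-2)+\varepsilon^3a^3\big((p-1)a-(p-2)\big).$$
The last term is $0$, and the first is $\varepsilon\,p\,\frac{(p-2)^2}{(p-1)^2}>0$.

So $\operatorname{div}\mathcal A(\nabla u)>0$ in a small disc $B$ around $0$, and $u$ is not $p$-superharmonic. If it were, let $h$ be the $p$-harmonic function in $B$ with continuous boundary values $u$ (Lemma 2 scaled to $B$); then $h\le u$ by Definition 2. But $\varphi=(u-h-c)_+$, $c>0$, has compact support in $B$ and $\int\mathcal A(\nabla u)\cdot\nabla\varphi=-\int\varphi\operatorname{div}\mathcal A(\nabla u)\le0=\int\mathcal A(\nabla h)\cdot\nabla\varphi$. As in Lemma 1 this gives $\varphi=0$, hence $u\le h$. Then $u=h$ is $p$-harmonic, which contradicts $\operatorname{div}\mathcal A(\nabla u)>0$.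

So barriers cannot simply be added. One has to work with $w=u_1-u_2$ directly, through the energy density $g$.

## Cut-offs suffice when $p<2$

The plan is to test both equations with $(w-\delta)_+\eta^p$, where $\eta$ is a cut-off killing the exceptional set. This works if the flux difference $\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2)$ is controlled by $g$ alone. The following inequality says so.

**Lemma 3.** Let $1<p<2$, $a,b\in\mathbf R^2$, $\Gamma=(\mathcal A(a)-\mathcal A(b))\cdot(a-b)$. Then
$$|\mathcal A(a)-\mathcal A(b)|^{p/(p-1)}\le C\,\Gamma. \tag{2}$$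

**Proof.** We may assume $a\ne b$; let $S=|a|+|b|>0$.

**Step 1: the average of $|\cdot|^{p-2}$ on the segment.** We claim
$$\int_0^1|b+t(a-b)|^{p-2}dt\le CS^{p-2}. \tag{3}$$
Let $m=\max(|a|,|b|)\ge S/2$. If $|a-b|\le m/2$, then $|b+t(a-b)|\ge m-|a-b|\ge m/2$ for $t\in[0,1]$, and the integral is at most $(m/2)^{p-2}$. If $|a-b|>m/2$, let $t_0$ be the parameter of the point of the line nearest to $0$. Then $|b+t(a-b)|\ge|t-t_0||a-b|\ge|t-t_0|m/2$, and $\int_0^1|t-t_0|^{p-2}dt\le\frac2{p-1}$. As $p-2<0$ and $m\ge S/2$, both cases give (3).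

**Step 2: two-sided bounds.** We have
$$\mathcal A(a)-\mathcal A(b)=\int_0^1D\mathcal A(b+t(a-b))(a-b)\,dt .$$
This is also true if the segment meets $0$: the continuous function $t\mapsto\mathcal A(b+t(a-b))$ is then $C^1$ off one point, with integrable derivative by (3). The smallest eigenvalue of $D\mathcal A(c)$ is $(p-1)|c|^{p-2}$, the largest $|c|^{p-2}$, and $|b+t(a-b)|\le S$. So
$$\Gamma\ge(p-1)|a-b|^2S^{p-2},\qquad|\mathcal A(a)-\mathcal A(b)|\le C|a-b|S^{p-2}.$$

**Step 3: matching exponents.** Since $\frac p{p-1}=2+\frac{2-p}{p-1}$ and $\frac{(p-2)p}{p-1}=(p-2)-\frac{2-p}{p-1}$,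
$$|\mathcal A(a)-\mathcal A(b)|^{p/(p-1)}\le C|a-b|^2S^{p-2}\Big(\frac{|a-b|}S\Big)^{(2-p)/(p-1)}\le C\,\Gamma,$$
because $|a-b|\le S$. $\square$

**Proof of Theorem 1 for $1<p<2$.** By Example 1 after Definition 5 we may assume that all compact subsets of $E$ have zero $p$-capacity.

**Step 1: the test function.** Fix $\delta>0$. By upper semicontinuity $E_\delta=\{w^*\ge\delta\}$ is compact, and it is contained in $E$. So there are Lipschitz $\phi_j$, $0\le\phi_j\le1$, compactly supported in $B(0,4)$, $\phi_j=1$ near $E_\delta$, with $\int|\nabla\phi_j|^p\to0$. By Poincaré's inequality $\phi_j\to0$ in $L^p$, and after passing to a subsequence a.e. Put $\eta=1-\phi_j$, $w_\delta=(w-\delta)_+$, $M=\max_i\sup|u_i|$. Near each point of $\partial\mathbf D\setminus E_\delta$ we have $w<\delta$, and $\eta=0$ near $E_\delta$. So $\{w>\delta\}\cap\{\eta>0\}\cap\mathbf D$ has compact closure in $\mathbf D$, and $w_\delta\eta^p$ is Lipschitz with compact support in $\mathbf D$.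

**Step 2: the energy tends to zero.** Test both equations with $w_\delta\eta^p$ and subtract. By (2) in the form $|\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2)|\le Cg^{(p-1)/p}$, by $w_\delta\le2M$, and by Hölder's inequality,
$$\int_{\{w>\delta\}}g\eta^p=-p\int w_\delta\eta^{p-1}(\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2))\cdot\nabla\eta\le C\Big(\int_{\{w>\delta\}}g\eta^p\Big)^{\frac{p-1}p}\Big((2M)^p\int|\nabla\eta|^p\Big)^{\frac1p}.$$
The left side is finite, since $g$ is continuous in $\mathbf D$ and the support is compact. We may divide and get $\int_{\{w>\delta\}}g\eta^p\le C(2M)^p\int|\nabla\phi_j|^p\to0$.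

**Step 3: conclusion.** By Fatou's lemma $g=0$ a.e. on $\{w>\delta\}$, so $\nabla w_\delta=0$ a.e. and $w_\delta$ is constant. By Example 2, $\partial\mathbf D$ does not have zero $p$-capacity, so there is $x\in\partial\mathbf D\setminus E_\delta$, and $w_\delta=0$ near $x$. So $w_\delta\equiv0$, i.e. $w\le\delta$. Let $\delta\to0$. $\square$

## What breaks for $p>2$, and a way around

Both ingredients fail for $p>2$. First, cut-offs of a point no longer have small energy (Example 3). Second, (2) is false: for $|b|$ large and $h$ fixed, $a=b+h$ gives $|\mathcal A(a)-\mathcal A(b)|$ comparable to $|b|^{p-2}|h|$ and $\Gamma$ comparable to $|b|^{p-2}|h|^2$, so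
$$\frac{|\mathcal A(a)-\mathcal A(b)|^{p/(p-1)}}{\Gamma}\quad\text{is comparable to}\quad\Big(\frac{|b|}{|h|}\Big)^{(p-2)/(p-1)}\to\infty .$$

Instead we argue by contradiction and blow up. Suppose $w^*(x_0)=L>0$. Choose $z_k\to x_0$ with $w(z_k)\to L$ and rescale $u_1,u_2$ around $x_0$ by the factor $r_k=|z_k-x_0|$. In the limit one hopes for two $p$-harmonic functions $U_1,U_2$ in a half-plane with $U_1-U_2\le L$ and equality at an interior point. A strong comparison principle then gives $U_1-U_2\equiv L$. This must be contradicted by the boundary condition $w^*\le0$ off $x_0$.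

The difficulty is that $u_1$ and $u_2$ separately have uncontrolled boundary behavior. For data such as $\sin(\pi^2/\theta)$ they oscillate on every scale around $x_0$. So the condition $w^*\le0$ on an arc must force $w$ to be small near the arc with a bound that depends only on $M=\max_i\sup|u_i|$. Let us see what the energy method gives. With
$$\rho=|\nabla u_1|^{p-2}+|\nabla u_2|^{p-2},$$
testing with $w_\delta\eta^2$, $\eta$ a cut-off near the arc, will give
$$\int\rho|\nabla w_\delta|^2\eta^2\le C\int\rho\,w_\delta^2|\nabla\eta|^2 .$$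
All we know about $\rho$ is $\rho\le C(M/d)^{p-2}$ from (F1), and $\int d^{2-p}$ diverges at the boundary for $p\ge3$. So near $\partial\mathbf D$ the right side cannot be estimated by putting in this bound.

Near the boundary, however, $w_\delta$ vanishes, so a Hardy inequality should help: $\int\rho(w_\delta\eta)^2/d^2\le C\int\rho|\nabla(w_\delta\eta)|^2$. For an arbitrary weight this has no reason to hold. It holds for the weights $|\nabla u|^{p-2}$ with $u$ $p$-harmonic, because $|\nabla u|^{(p-2)/2}$ is a subsolution of a linear uniformly elliptic equation.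

## A Hardy inequality with weight $|\nabla u|^{p-2}$

**Lemma 4.** Let $p>2$, $u$ $p$-harmonic in $\mathbf D$, $\varphi$ Lipschitz with compact support in $\mathbf D$. Then
$$\int_{\mathbf D}|\nabla u|^{p-2}\frac{\varphi^2}{d^2}\le4(p-1)\int_{\mathbf D}|\nabla u|^{p-2}|\nabla\varphi|^2 .$$

**Proof.** **Step 1: the inequality without weight.** Let $\Phi$ be Lipschitz with compact support in $\mathbf D$. On a ray put $t=1-|z|$. Integrate by parts, using $t^{-2}=(-t^{-1})'$. The boundary terms vanish, since $\Phi=0$ near $t=0$ and $1-t=0$ at $t=1$. So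
$$\int_0^1\frac{\Phi^2(1-t)}{t^2}dt=\int_0^1\frac{2\Phi\Phi'(1-t)-\Phi^2}{t}dt\le2\Big(\int_0^1\frac{\Phi^2(1-t)}{t^2}dt\Big)^{1/2}\Big(\int_0^1\Phi'^2(1-t)dt\Big)^{1/2}.$$
Square, divide by the finite common factor, and integrate over directions; since $(1-t)\,dt$ is the radial part of area measure,
$$\int\Phi^2/d^2\le4\int|\nabla\Phi|^2. \tag{4}$$

**Step 2: an equation for $\log|\nabla u|$.** Let $q=|\nabla u|$. On the open set $\{q>0\}$, where $u$ is smooth, write $\nabla u=qe$ with $e=(\cos\alpha,\sin\alpha)$ ($\alpha$ a local smooth branch), and put $n=(-\sin\alpha,\cos\alpha)$, $\tau=\log q$. We have $\operatorname{curl}(qe)=-n\cdot\nabla q+q\,e\cdot\nabla\alpha$ and $\operatorname{div}e=n\cdot\nabla\alpha$. So the equations $\operatorname{curl}(qe)=0$ and $\operatorname{div}(q^{p-1}e)=0$ read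
$$n\cdot\nabla\tau=e\cdot\nabla\alpha,\qquad(p-1)\,e\cdot\nabla\tau=-\,n\cdot\nabla\alpha .$$
Put $\mathcal B=(p-1)e\otimes e+n\otimes n$, a symmetric matrix with eigenvalues $p-1$ and $1$. Then
$$\mathcal B\nabla\tau=-(n\cdot\nabla\alpha)e+(e\cdot\nabla\alpha)n=(-\alpha_y,\alpha_x),$$
the rotation of $\nabla\alpha$ by a right angle. Hence $\operatorname{div}(\mathcal B\nabla\tau)=0$ in $\{q>0\}$. With $\beta=\frac{p-2}2>0$ and $\sigma=q^\beta$ we have $\nabla\sigma=\beta\sigma\nabla\tau$, so
$$\operatorname{div}(\mathcal B\nabla\sigma)=\beta\operatorname{div}(\sigma\mathcal B\nabla\tau)=\beta^2\sigma\,\mathcal B\nabla\tau\cdot\nabla\tau\ge0\quad\text{in }\{q>0\}. \tag{5}$$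

**Step 3: truncation, to cross the critical points.** Put $\mathcal B=I$ on $\{q=0\}$ and $\sigma_\varepsilon=\max(\sigma,\varepsilon)$, $\varepsilon>0$. This function is locally Lipschitz, since near any point either $\sigma<\varepsilon$ or $q>0$. We claim that for every Lipschitz $\psi\ge0$ with compact support in $\mathbf D$
$$\int\mathcal B\nabla\sigma_\varepsilon\cdot\nabla\psi\le0. \tag{6}$$
Let $\chi_\lambda=\min(1,(\sigma-\varepsilon)_+/\lambda)$, $\lambda>0$. Then $\psi\chi_\lambda$ is Lipschitz with compact support in $\{q>0\}$, so by (5) $\int\mathcal B\nabla\sigma\cdot\nabla(\psi\chi_\lambda)\le0$, i.e.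
$$\int\chi_\lambda\mathcal B\nabla\sigma\cdot\nabla\psi\le-\int\psi\,\mathcal B\nabla\sigma\cdot\nabla\chi_\lambda=-\frac1\lambda\int_{\{\varepsilon<\sigma<\varepsilon+\lambda\}}\psi\,\mathcal B\nabla\sigma\cdot\nabla\sigma\le0 .$$
As $\lambda\to0$, $\chi_\lambda\to1$ on $\{\sigma>\varepsilon\}$ and vanishes elsewhere, while $\nabla\sigma_\varepsilon=\nabla\sigma$ a.e. on $\{\sigma>\varepsilon\}$ and $0$ a.e. elsewhere. Dominated convergence proves (6).

**Step 4: absorbing the weight into the function.** Expand, using the symmetry of $\mathcal B$, and use (6) with $\psi=\sigma_\varepsilon\varphi^2$ and $\mathcal B\le(p-1)I$: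
$$\int\mathcal B\nabla(\sigma_\varepsilon\varphi)\cdot\nabla(\sigma_\varepsilon\varphi)=\int\sigma_\varepsilon^2\,\mathcal B\nabla\varphi\cdot\nabla\varphi+\int\mathcal B\nabla\sigma_\varepsilon\cdot\nabla(\sigma_\varepsilon\varphi^2)\le(p-1)\int\sigma_\varepsilon^2|\nabla\varphi|^2 .$$
(Both sides of the equality equal $\int\big(\sigma_\varepsilon^2\mathcal B\nabla\varphi\cdot\nabla\varphi+2\sigma_\varepsilon\varphi\,\mathcal B\nabla\sigma_\varepsilon\cdot\nabla\varphi+\varphi^2\mathcal B\nabla\sigma_\varepsilon\cdot\nabla\sigma_\varepsilon\big)$.) Since $\mathcal B\ge I$, (4) with $\Phi=\sigma_\varepsilon\varphi$ gives $\int\sigma_\varepsilon^2\varphi^2/d^2\le4(p-1)\int\sigma_\varepsilon^2|\nabla\varphi|^2$. Let $\varepsilon\to0$: the integrands are supported in $\operatorname{supp}\varphi$ and dominated there, and $\sigma_\varepsilon^2\to q^{p-2}$. $\square$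

## Decay at a boundary arc, independent of the data

**Lemma 5.** Let $p>2$. There is $C_0=C_0(p)$ such that the following holds. Let $u_1,u_2$ be $p$-harmonic in $\mathbf D$, $|u_i|\le M$ with $M>0$, $w=u_1-u_2$. Let $\xi\in\partial\mathbf D$, $R>0$, and $w^*\le0$ on $\partial\mathbf D\cap\overline B(\xi,R)$. Then
$$w(z)\le C_0M\Big(\frac{|z-\xi|}R\Big)^{1-2/p}\qquad\text{for }z\in\mathbf D,\ |z-\xi|<R/2 .$$

**Proof.** **Step 1: pointwise inequalities.** With $\rho=|\nabla u_1|^{p-2}+|\nabla u_2|^{p-2}$,
$$g\ge\tfrac12\rho|\nabla w|^2,\qquad|\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2)|\le(p-1)\rho|\nabla w|,\qquad|\nabla w|^{p-2}\le2^{p-2}\rho. \tag{7}$$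
Put $a=\nabla u_1$, $b=\nabla u_2$. The first inequality follows from the identity
$$g=\tfrac12\rho|a-b|^2+\tfrac12(|a|^{p-2}-|b|^{p-2})(|a|^2-|b|^2),$$
checked by expanding: both sides equal $|a|^p+|b|^p-\rho\,a\cdot b$. The last term of the identity is $\ge0$. The second inequality follows by integrating $D\mathcal A$ along the segment from $b$ to $a$, where $|\cdot|^{p-2}\le\max(|a|,|b|)^{p-2}\le\rho$. The third is $|a-b|\le2\max(|a|,|b|)$.

**Step 2: set-up.** Let $\delta>0$, $w_\delta=(w-\delta)_+$, $\psi(z)=(1-|z-\xi|/R)_+$, $\eta=\psi^{p/2}$, which is Lipschitz since $p/2>1$. Every point of the compact set $\partial\mathbf D\cap\overline B(\xi,R)$ has a neighborhood in which $w<\delta$. So $w_\delta\eta$ and $w_\delta\eta^2$ are Lipschitz with compact support in $\mathbf D$, and the integrals over $\mathbf D$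
$$X=\int\rho|\nabla w_\delta|^2\eta^2,\quad Y=\int\rho w_\delta^2|\nabla\eta|^2,\quad Z=\int\rho\frac{w_\delta^2\eta^2}{d^2}$$
are finite. We will bound all three.

**Step 3: $X$ by $Y$ (Caccioppoli).** Testing both equations with $w_\delta\eta^2$ gives $\int_{\{w>\delta\}}g\eta^2=-2\int w_\delta\eta(\mathcal A(\nabla u_1)-\mathcal A(\nabla u_2))\cdot\nabla\eta$. By (7),
$$\tfrac12X\le2(p-1)\int\rho|\nabla w_\delta|\eta\,w_\delta|\nabla\eta|\le2(p-1)X^{1/2}Y^{1/2},\qquad\text{so }X\le16(p-1)^2Y.$$

**Step 4: $Z$ by $Y$ (Hardy).** Apply Lemma 4 with $\varphi=w_\delta\eta$ to $u_1$ and to $u_2$ and add: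
$$Z\le4(p-1)\int\rho|\nabla(w_\delta\eta)|^2\le8(p-1)(X+Y)\le C_1Y,\qquad C_1=8(p-1)(1+16(p-1)^2).$$

**Step 5: $Y$ by a small multiple of $Z$ plus a constant.** Since $|\nabla\eta|=\frac p{2R}\psi^{p/2-1}$ on $\{0<\psi<1\}$,
$$Y=\frac{p^2}{4R^2}\int_{\{\psi>0\}}\rho w_\delta^2\psi^{p-2}.$$
Let $\kappa\in(0,1)$ satisfy $C_1p^2\kappa^2/4=\frac12$. We split $\{\psi>0\}$ by comparing $d$ with $\kappa R\psi$.

Where $d<\kappa R\psi$, we have $R^{-2}\psi^{p-2}\le\kappa^2\psi^p/d^2=\kappa^2\eta^2/d^2$, so this part contributes at most $\frac{p^2\kappa^2}4Z$. Where $d\ge\kappa R\psi>0$, (F1) in $B(z,d(z))$ gives $\rho\le2(C_2M/d)^{p-2}\le2(C_2M)^{p-2}(\kappa R\psi)^{2-p}$, so $\rho\psi^{p-2}\le CM^{p-2}R^{2-p}$. The exponent of $\psi$ was chosen for this cancellation. With $w_\delta\le2M$ and $|B(\xi,R)|=\pi R^2$ this part contributes at most $K=CM^pR^{2-p}$. Thus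
$$Y\le\tfrac{p^2\kappa^2}4Z+K .$$

**Step 6: closing the loop.** Hence $Z\le C_1Y\le\frac12Z+C_1K$. As $Z<\infty$, $Z\le2C_1K$. Then $Y\le\frac{p^2\kappa^2}4\cdot2C_1K+K=2K$ and $X\le CK$. On $B(\xi,R/2)$ we have $\eta^2=\psi^p\ge2^{-p}$, so the third inequality of (7) gives
$$\int_{\mathbf D\cap B(\xi,R/2)}|\nabla w_\delta|^p\le2^{p-2}\int_{\mathbf D\cap B(\xi,R/2)}\rho|\nabla w_\delta|^2\le CX\le CM^pR^{2-p}. \tag{8}$$

**Step 7: from the energy to a pointwise bound.** Let $\omega=w_\delta$ in $\mathbf D\cap B(\xi,R/2)$ and $\omega=0$ in $B(\xi,R/2)\setminus\mathbf D$. Since $w_\delta$ vanishes near $\partial\mathbf D\cap\overline B(\xi,R)$, $\omega$ is Lipschitz and $\omega(\xi)=0$. Given $z\in\mathbf D$ with $|z-\xi|<r<R/2$, apply (1) in $B(\xi,r)$ with $x=z$, $x'=\xi$, use (8), and let $r\to|z-\xi|$: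
$$w_\delta(z)=\omega(z)-\omega(\xi)\le C|z-\xi|^{1-2/p}\big(M^pR^{2-p}\big)^{1/p}=CM\Big(\frac{|z-\xi|}R\Big)^{1-2/p}.$$
Since $w\le w_\delta+\delta$ and $C$ does not depend on $\delta$, let $\delta\to0$. $\square$

## Two ordered $p$-harmonic functions that touch

The blow-up also needs a strong comparison principle. Where the gradients do not vanish, the difference of two touching solutions solves a uniformly elliptic linear equation. The only danger is a touching point that is critical, and there (F3) helps.

**Lemma 6.** Let $p>2$, let $U\le V$ be $p$-harmonic in a planar domain $P$, and $U(\zeta_0)=V(\zeta_0)$ for some $\zeta_0\in P$. Then $U\equiv V$.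

**Proof.** If $U$ is constant, $V$ attains its minimum at $\zeta_0$, so by (F2) it is constant and $U\equiv V$. Let $U$ be nonconstant, and let $S$ be its critical set. By (F1) and (F3), $S$ is closed in $P$ and discrete, so $P\setminus S$ is connected. Let $T=\{U=V\}$.

**Step 1: $T\setminus S$ is open.** At a point of $T\setminus S$, $V-U$ has a minimum, so $\nabla V=\nabla U\ne0$. By continuity of the gradients, near this point the segments between $\nabla U$ and $\nabla V$ stay away from $0$. There $V-U\ge0$ is a weak solution of the linear uniformly elliptic equation $\operatorname{div}(\mathbf a\nabla(V-U))=0$ with $\mathbf a=\int_0^1D\mathcal A((1-t)\nabla U+t\nabla V)\,dt$. By Harnack's inequality $V-U\equiv0$ nearby.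

**Step 2: two cases.** So $T\setminus S$ is open and relatively closed in the connected set $P\setminus S$. If $T\setminus S=P\setminus S$, then $T=P$ by continuity. Otherwise $T\subset S$. Take a small circle around $\zeta_0$ whose closed disc lies in $P$ and meets $S$ only at $\zeta_0$. On the circle $V-U\ge c$ for some $c>0$. Lemma 1 in the disc, with the constant $-c$, gives $U\le V-c$ at $\zeta_0$, a contradiction. $\square$

## Isolated boundary points are removable for $p>2$

**Lemma 7.** Let $p>2$, $u_1,u_2$ $p$-harmonic in $\mathbf D$, $|u_i|\le M$ with $M>0$, $w=u_1-u_2$, $x_1\in\partial\mathbf D$, $r_0>0$, and $w^*\le0$ on $\partial\mathbf D\cap B(x_1,r_0)\setminus\{x_1\}$. Then $w^*(x_1)\le0$.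

**Proof.** By rotation we may assume $x_1=1$. Put $\gamma=1-2/p$. Suppose $L:=w^*(1)>0$; note $L\le2M$. Pick $z_k\to1$ in $\mathbf D\setminus\{0\}$ with $w(z_k)\to L$, and put $r_k=|z_k-1|$, $\xi_k=z_k/|z_k|$, $d_k=d(z_k)=|z_k-\xi_k|$.

**Step 1: the points $z_k$ approach $1$ non-tangentially.** If $d_k<r_k/4$, then $\frac34r_k\le|\xi_k-1|\le\frac54r_k$. So $\overline B(\xi_k,r_k/2)$ does not contain $1$ and, for large $k$, lies in $B(1,r_0)$. Since $d_k<r_k/4$, Lemma 5 with $\xi=\xi_k$, $R=r_k/2$ applies at $z_k$ and gives $w(z_k)\le C_0M(2d_k/r_k)^\gamma$. As $w(z_k)\ge L/2$ eventually, this bounds $d_k/r_k$ from below. In either case there is $c_0>0$ with $d_k\ge c_0r_k$ for all large $k$.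

**Step 2: blow-up.** Let $U_i^k(\zeta)=u_i(1+r_k\zeta)$, which is $p$-harmonic in $\{|1+r_k\zeta|<1\}$, the disc with center $-1/r_k$ and radius $1/r_k$. As $r_k\to0$, every compact subset of the half-plane $P=\{\operatorname{Re}\zeta<0\}$ lies in these discs for large $k$. Let $\zeta_k=(z_k-1)/r_k$. Then $|\zeta_k|=1$, and since
$$1-|1+r_k\zeta|\le-r_k\operatorname{Re}\zeta, \tag{9}$$
we have $-\operatorname{Re}\zeta_k\ge d_k/r_k\ge c_0$. By (F1) the functions $U_i^k$, bounded by $M$, have locally uniformly bounded gradients in $P$. So along a subsequence $\zeta_k\to\zeta_0\in P$ and $U_i^k\to U_i$ locally uniformly in $P$, where $U_i$ is $p$-harmonic by (F2). Step 1 was needed to keep $\zeta_0$ inside $P$.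

**Step 3: the limit difference is constant.** Let $W=U_1-U_2$. For each $\zeta\in P$ the points $1+r_k\zeta$ tend to $1$, so $W(\zeta)=\lim w(1+r_k\zeta)\le w^*(1)=L$, while $W(\zeta_0)=\lim w(z_k)=L$. Lemma 6 with $U=U_1$, $V=U_2+L$ gives $W\equiv L$ in $P$.

**Step 4: contradiction at the boundary of the half-plane.** Let $0<t<\frac18$, $\zeta_t=i-t\in P$, and, for large $k$, $z=1+r_k\zeta_t\in\mathbf D$, $\xi=z/|z|$. By (9), $d(z)=|z-\xi|\le r_kt<r_k/8$. Also $r_k\le|z-1|\le2r_k$, so $\frac78r_k\le|\xi-1|\le3r_k$. For large $k$, $\overline B(\xi,r_k/2)$ does not contain $1$ and lies in $B(1,r_0)$. Lemma 5 with $R=r_k/2$ gives $w(z)\le C_0M(2t)^\gamma$. Letting $k\to\infty$,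
$$L=W(\zeta_t)\le C_0M(2t)^\gamma\quad\text{for all }0<t<\tfrac18,$$
which is impossible as $t\to0$. $\square$

## From isolated points to countable sets

For $E=\{x_0\}$ we are done: Lemma 7 gives $w^*\le0$ on all of $\partial\mathbf D$, and Lemma 1 gives $u_1\le u_2$. A countable set $E$ may have no isolated points, for instance if it is dense in $\partial\mathbf D$. The remedy is to lower $w$ by $\varepsilon$, which makes the exceptional set compact.

**Proof of Theorem 1 for $p>2$, $E$ countable.** Let $\varepsilon>0$ and replace $u_2$ by $u_2+\varepsilon$, i.e. $w$ by $\tilde w=w-\varepsilon$.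

**Step 1: the set where something is wrong.** The set $E_\varepsilon=\{w^*\ge\varepsilon\}=\{\tilde w^*\ge0\}$ is compact by upper semicontinuity and contained in $E$, hence countable. Let $\mathcal V$ be the relatively open set of $x\in\partial\mathbf D$ such that $\tilde w^*\le0$ in a neighborhood of $x$ in $\partial\mathbf D$. If $\tilde w^*(x)<0$, then by upper semicontinuity $\tilde w^*<0$ near $x$; so $\partial\mathbf D\setminus E_\varepsilon\subset\mathcal V$. Hence $K=\partial\mathbf D\setminus\mathcal V$ is a closed subset of $E_\varepsilon$, i.e. compact and countable.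

**Step 2: $K$ is empty.** Suppose $K\ne\emptyset$. Then $K$ has an isolated point $x_1$: otherwise $K$, a complete metric space, would be a countable union of nowhere dense singletons, contrary to Baire's theorem. The other points of $\partial\mathbf D$ near $x_1$ lie in $\mathcal V$, so $\tilde w^*\le0$ there. Lemma 7, applied to $u_1$ and $u_2+\varepsilon$, gives $\tilde w^*(x_1)\le0$. So $\tilde w^*\le0$ in a full neighborhood of $x_1$, i.e. $x_1\in\mathcal V$, a contradiction.

**Step 3: conclusion.** Hence $\tilde w^*\le0$ on $\partial\mathbf D$, and $u_1\le u_2+\varepsilon$ by Lemma 1. Let $\varepsilon\to0$. $\square$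

Theorem 1 is now proved for every $p\ne2$, and with it Theorems 2 and 3. For the data $\sin(\pi^2/\theta)$, for example, $Hf^+=Hf^-$, so this solution vanishes on the real diameter and is the Perron solution for every choice of $f(x_0)\in[-\infty,\infty]$.
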